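# Integral elements over the $p$-adic completion of $R^+$

## 1. Congruent quadratics with incongruent roots

Let $p$ be an odd prime and let
$$S=\mathbb Z_p[[s,t]]/(st-p).$$
The ring $\mathbb Z_p[[s,t]]$ is regular of dimension $3$, and $st-p$ lies in its maximal ideal but not in the square of it. So $S$ is a complete regular local domain of dimension $2$ with maximal ideal $(s,t)$. Since $S/(s)=\mathbb F_p[[t]]$ and $S/(t)=\mathbb F_p[[s]]$, the element $p=st$ is a product of two non-associated primes. Write $v_{(s)},v_{(t)}$ for their valuations: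
$$v_{(s)}(s)=1,\quad v_{(s)}(t)=0,\qquad v_{(t)}(s)=0,\quad v_{(t)}(t)=1 .$$
Both give $p$ the value $1$. For $n\ge 1$ put
$$\alpha=\tfrac12(s^n+t^n),\qquad \beta=\tfrac12(s^n-t^n),\qquad\text{so that}\qquad \alpha^2-\beta^2=s^nt^n=p^n .$$
The polynomials $T^2-\alpha^2$ and $T^2-\beta^2$ are congruent modulo $p^n$. Their roots are $\pm\alpha$ and $\pm\beta$, and
$$\alpha-\beta=t^n,\qquad \alpha+\beta=s^n. \tag{1}$$
Neither is divisible by $p$. Neither is even divisible by a small power $p^{\varepsilon}$, $\varepsilon>0$ rational, in an integral extension domain of $S$: extend $v_{(s)}$ to the bigger fraction field; the extension is nonnegative on elements integral over $S$, but gives $t^n$ the value $0<\varepsilon$. For $s^n$ use $v_{(t)}$. So polynomials that agree to high $p$-adic order can have roots that do not agree at all.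

Something survives. Let $w$ be a real valuation, nonnegative on $S$, with $w(p)=1$. Then $w(s)+w(t)=1$, and by (1)
$$w(\beta-\alpha)=n\,w(t),\qquad w(\beta+\alpha)=n\,w(s).$$
One of the two numbers is at least $n/2$: at each valuation $\beta$ is close to $\alpha$ or to $-\alpha$, with a sign that depends on $w$. Now fix $m\le n/2$. Where $w(t)\ge m/n$ we have $\beta\equiv\alpha$ to precision $m$, and where $w(s)\ge m/n$ we have $\beta\equiv-\alpha$ to precision $m$. The two regions cover everything. On the overlap $2\alpha=s^n+t^n$ has value at least $m$: the sign switches only where the two signs cannot be distinguished at precision $m$. The single element $\beta$ is glued from the local approximations $\alpha$ and $-\alpha$. Keep this picture in mind; the proof below follows it.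

Here is the question that the example raises. Let $(R,\mathfrak m)$ be a local domain of mixed characteristic $(0,p)$: its fraction field $K$ has characteristic $0$ and its residue field has characteristic $p$.

**Definition 1.1.** $R^+$ is the integral closure of $R$ in an algebraic closure $\overline K$ of $K$ (the absolute integral closure), and $A=\widehat{R^+}$ is its $p$-adic completion.

For example, if $R=\mathbb Z_p$, then $R^+$ is the ring of integers of $\overline{\mathbb Q}_p$ and $A$ is the ring of integers of $\mathbb C_p$.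

Every monic polynomial over $R^+$ splits into linear factors over $R^+$, so $R^+$ is integrally closed in a strong sense. A monic polynomial over $A$ can be approximated by monic polynomials over $R^+$, which have roots in $R^+$, but the example shows that the roots need not converge with the polynomials. *Does $A$ nevertheless contain every element of its fraction field that is integral over it?*

One stronger property must be kept apart. A domain $B$ is *completely integrally closed* in a ring containing it if it contains each element $h$ of that ring for which the powers $h^j$, $j\ge0$, all lie in one finitely generated $B$-module; for $h\in\mathrm{Frac}\,B$ this says that some $D\ne0$ in $B$ satisfies $Dh^j\in B$ for all $j$. The ring $\mathbb Z_p+x\mathbb Q_p[[x]]$ shows the difference. It is a valuation ring of $\mathbb Q_p((x))$: a series of positive order lies in it, and a series of order $0$ or its inverse has constant term in $\mathbb Z_p$. So it is integrally closed, but $x\cdot(1/p)^j$ lies in it for all $j$ and $1/p$ does not.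

The question comes from Raymond Heitmann and Linquan Ma, "On complete integral closedness of the $p$-adic completion of absolute integral closure", arXiv:2506.19148 (2025). The following is known for $R$ a Noetherian complete local domain of mixed characteristic: $A$ is an integral domain (Heitmann); $A$ is completely integrally closed in $A\otimes_{R^+}\overline K$; and $A$ is completely integrally closed in its own fraction field if and only if $\dim R=1$. We shall prove:

**Theorem 1.2.** Let $(R,\mathfrak m)$ be an excellent Henselian local domain of mixed characteristic $(0,p)$, of any dimension. Then $A=\widehat{R^+}$ is an integral domain and is integrally closed in its fraction field.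

**Corollary 1.3.** Let $R$ be a Noetherian complete local domain of mixed characteristic $(0,p)$ with $\dim R\ge2$. Then $\widehat{R^+}$ is integrally closed in its fraction field. By the known result just quoted, it is not completely integrally closed there.

The corollary follows because complete Noetherian local rings are excellent and Henselian. From now on $R$ is as in Theorem 1.2.

## 2. Dimension one, and square roots of units

**Dimension one.** If $\dim R=1$, the integral closure $R_L$ of $R$ in a finite extension $L/K$ is a normal local domain of dimension one (the standard facts on $R_L$ are recalled in Section 3), so a DVR. Thus $R^+=\bigcup R_L$ is a valuation ring, with a real valuation $w$, $w(p)=1$. Let $0\neq a\in A$. Choose $N$ with $a\notin p^NA$ and $a_N\in R^+$ with $a=a_N+p^Na'$, $a'\in A$. Then $w(a_N)<N$, so $p^N=a_Nr$ with $r\in R^+$, $w(r)>0$, and $a=a_N(1+ra')$. Some power of $r$ lies in $pR^+$, so $1+ra'$ is a unit of the $p$-adically complete ring $A$. So every nonzero element of $A$ is a unit times a nonzero element of $R^+$. Hence $A$ is a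 domain in which any two elements are comparable for divisibility, that is, a valuation ring, and it is integrally closed.

**Square roots of units.** Let $p$ be odd, $\dim R$ arbitrary, and let $h\in\mathrm{Frac}\,A$ satisfy $h^2=c$ with $c$ a *unit* of $A$. (That $A$ is a domain is proved in Section 6.) Choose $c_n\in R^+$ with $c\equiv c_n\bmod p^nA$. Then $c_n$ is a unit of the local ring $R^+$. Pick $\alpha_1\in R^+$ with $\alpha_1^2=c_1$. Given $\alpha_n$ with $\alpha_n^2=c_n$, let $\alpha\in R^+$ be a square root of $c_{n+1}$. Then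
$$(\alpha-\alpha_n)(\alpha+\alpha_n)=c_{n+1}-c_n\in p^nR^+ .$$
The two factors differ by the unit $2\alpha_n$, so one of them is a unit and the other lies in $p^nR^+$. Choose the sign of $\alpha_{n+1}=\pm\alpha$ so that $\alpha_{n+1}\equiv\alpha_n\bmod p^n$. The sequence converges to $a\in A$ with $a^2=c$, and $(h-a)(h+a)=0$ gives $h=\pm a\in A$.

This is what a sensible person tries first: approximate the polynomial, take roots, choose them coherently. It stops when the gap $2\alpha_n$ between the two roots is not a unit. Then $(\alpha-\alpha_n)(\alpha+\alpha_n)\in p^nR^+$ no longer decides for one sign, and (1) is an instance with $\alpha-\alpha_n=\pm t^n$, $\alpha+\alpha_n=\pm s^n$. The sign must be chosen place by place. So three things are needed: a class of valuations that detects divisibility by powers of $p$; a reason why $h$ cannot jump between distinguishable roots as the place varies; and a way to glue local choices.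

## 3. The ring $A$ and real valuations on it

We use these textbook facts on excellence: integral closures in finite extensions, and normalizations of domains of finite type, are finite; excellent rings are universally catenary, so the dimension formula
$$\dim O'_{\mathfrak Q}+\mathrm{tr.deg}\,\kappa(\mathfrak Q)/\kappa(\mathfrak q)=\dim O_{\mathfrak q}+\mathrm{tr.deg}\,\mathrm{Frac}\,O'/\mathrm{Frac}\,O$$
holds for domains $O\subset O'$ of finite type and a prime $\mathfrak Q$ over $\mathfrak q$; and an excellent normal local ring has normal completion, so it is analytically irreducible.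

"Finite $L$" means a finite extension $L/K$ inside $\overline K$. Let $R_L$ be the integral closure of $R$ in $L$ and $G_L=\mathrm{Gal}(\overline K/L)$. $R_L$ is finite over $R$ by excellence and local because $R$ is Henselian. So it is an excellent Henselian normal local domain with $\dim R_L=\dim R$. Write $\mathfrak m_L$ for its maximal ideal. $R^+=\bigcup R_L$ is local.

$R^+$ has no $p$-torsion. It is $p$-adically separated: if $x\in L\cap\bigcap p^nR^+$, then $x/p^n\in R^+\cap L=R_L$ for all $n$, so $x\in\bigcap p^nR_L=0$ by Krull. So $R^+\subset A$, $A/p^nA=R^+/p^nR^+$, and $A$ is $p$-adically complete and separated. It has no $p$-torsion: if $pa=0$ and $a\equiv a_N\bmod p^NA$ with $a_N\in R^+$, then $pa_N\in p^NR^+$, so $a_N\in p^{N-1}R^+$ and $a\in p^{N-1}A$, for all $N$. The group $G_K$ acts on $R^+$ and hence on $A$. For $r=k/l\in\mathbb Q$ let $p^r\in\overline K$ be a fixed element with $l$-th power $p^k$. Two choices differ by a root of unity, so ideals $p^rA$ do not depend on them.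

**Definition 3.1.** $\mathcal V$ is the set of real-valued valuations $w$ of $\overline K$ with $w\ge0$ on $R^+$ and $w(p)=1$.

Extend $w\in\mathcal V$ to $A\to[0,\infty]$ by continuity. If $a\equiv a_N\bmod p^NA$ with $a_N\in R^+$, put
$$\min(w(a),N)=\min(w(a_N),N)\qquad\text{for all }N. \tag{2}$$
This is consistent, since $a_N\equiv a_M\bmod p^NR^+$ for $N\le M$. The extension is ultrametric. It is multiplicative: $xy\equiv x_Ny_N\bmod p^NA$; if $w(x),w(y)<\infty$, take $N>w(x)+w(y)$, and then $w(x_N)=w(x)$, $w(y_N)=w(y)$, so $w(xy)=w(x)+w(y)$; if $w(x)=\infty$, then $w(x_N)\ge N$ for all $N$ and $w(xy)=\infty$. So $\{w=\infty\}$ is a prime ideal of $A$; it does not contain $p$. Once we know that $A$ is a domain, $w$ extends to fractions $x/y$ with $w(y)<\infty$ by $w(x/y)=w(x)-w(y)\in(-\infty,\infty]$. This is well defined, multiplicative and ultrametric on the localization of $A$ at $\{w=\infty\}$.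

Nonzero elements of $R^+$ have finite value, but nonzero elements of $A$ may have value $\infty$. Take $R=\mathbb Z_p[[x]]$, let $\overline{\mathbb Q}_p$ be the algebraic closure of $\mathbb Q_p$ in $\overline K$, $\mathbb C_p$ its completion, and $\xi\in\mathbb C_p$ an element of positive valuation, transcendental over $\mathbb Q_p$. By Weierstrass preparation, zeros of nonzero power series over $\mathbb Z_p$ in the open disk are algebraic over $\mathbb Q_p$, so $x\mapsto\xi$ defines an embedding $K\to\mathbb C_p$. Extend it to $\iota:\overline K\to\mathbb C_p$. It maps $R^+$ into $\mathcal O_{\mathbb C_p}$, so the valuation of $\mathbb C_p$ pulls back to some $w\in\mathcal V$. It restricts to an automorphism $\tau$ of $\overline{\mathbb Q}_p$, which extends to $\mathbb C_p$. Put $f=x-\tau^{-1}(\xi)\in A$. The continuous extension of $\iota$ to $A$ kills $f$, so $w(f)=\infty$. But $f\ne0$: if $y\in\mathcal V$ extends the valuation of the prime $(p)$ of $R$, then $y(x)=0<y(\tau^{-1}\xi)$, so $y(f)=0$.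

For $\sigma\in G_K$ put $w\sigma=w\circ\sigma\in\mathcal V$. Then $w(\sigma x)=(w\sigma)(x)$ for $x\in A$. If $v$ is a real valuation of a finite $L$ with $v\ge0$ on $R_L$ and $v(p)=1$, all its extensions to $\overline K$, written $w|v$, lie in $\mathcal V$, and $G_L$ permutes them transitively. For a local ring $O\subset L$, "$w\ge0$ on $O$" means $w(x)\ge0$ for all $x\in O$.

The valuation theory below lives on finite $L$, while approximations of elements of $A$ lie in $\overline K$. The coefficients of characteristic polynomials carry information back and forth.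

**Lemma 3.2 (symmetric functions).** Let $L'/L$ be finite Galois, $z\in L'$, $\prod_{\tau\in\mathrm{Gal}(L'/L)}(T-\tau z)=T^M+\gamma_1T^{M-1}+\dots+\gamma_M$, and $s\in\mathbb R$.

1. If $v$ is a real valuation of $L$ and $w(z)\ge s$ for all $w|v$, then $v(\gamma_j)\ge js$ for all $j$.
2. If $w$ is a real valuation of $L'$ with $w(\gamma_j)\ge js$ for all $j$, then $w(z)\ge s$.

*Proof.* (1) Fix $w|v$. Then $w\tau|v$, so $w(\tau z)=(w\tau)(z)\ge s$ for all $\tau$, and $\gamma_j$ is up to sign a sum of products of $j$ conjugates. (2) If $w(z)<s$, then $z^M=-\sum_{j\ge1}\gamma_jz^{M-j}$ gives $Mw(z)\ge\min_{j\ge1}(js+(M-j)w(z))>Mw(z)$, which is absurd. $\square$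

We call the $\gamma_j$ the symmetric functions of $z$ over $L$ (for some $L'\ni z$). If $z\in R^+$, they lie in $R_L$.

**Lemma 3.3 (transfer).** Let $v_1,v_2$ be real valuations of a finite $L$, nonnegative on $R_L$, with value $1$ at $p$, and let $\omega\in(0,1]$ satisfy $v_2(c)\ge\omega v_1(c)$ for all $c\in R_L$. If $x\in A$, $s\ge0$, and $w(x)\ge s$ for all $w|v_1$, then $w(x)\ge\omega s$ for all $w|v_2$.

*Proof.* Let $N\ge s$ be an integer, $b\in R^+$ with $b\equiv x\bmod p^NA$, and $\gamma_j\in R_L$ its symmetric functions. For $w|v_1$ we get $w(b)\ge s$ by (2). So $v_1(\gamma_j)\ge js$, hence $v_2(\gamma_j)\ge\omega js$, and $w(b)\ge\omega s$ for $w|v_2$ by Lemma 3.2. Finally $w(x)\ge\min(\omega s,N)=\omega s$. $\square$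

## 4. Divisorial valuations and Izumi's inequality

In this section $(O,\mathfrak m_O)$ is an excellent normal local domain with $0\ne p\in\mathfrak m_O$.

**Definition 4.1.** $\mathrm{Div}(O)$ is the set of discrete valuations $v$ of $\mathrm{Frac}\,O$, normalized by $v(p)=1$, nonnegative on $O$, with center $\mathfrak m_O$ (that is, $\{v>0\}\cap O=\mathfrak m_O$) and $\mathrm{tr.deg}_{\kappa(\mathfrak m_O)}\kappa(v)=\dim O-1$.

Take $O=S$ from Section 1. The graded ring of $S$ for the powers of $(s,t)$ is $\mathbb F_p[s,t]$, a domain, so the order $\mathrm{ord}$ is a valuation. Its residue field $\mathbb F_p(s/t)$ has transcendence degree $1$. So $v_{1/2}:=\frac12\mathrm{ord}$ lies in $\mathrm{Div}(S)$. Similarly let $\mathrm{wt}$ be defined by the ideals generated by the monomials $s^it^j$ with $i+2j\ge k$. Its graded ring is again a polynomial ring over $\mathbb F_p$ and its residue field is $\mathbb F_p(s^2/t)$, so $v_{1/3}:=\frac13\mathrm{wt}$, with $v_{1/3}(s)=\frac13$ and $v_{1/3}(t)=\frac23$, lies in $\mathrm{Div}(S)$. The valuation $v_{(t)}$ does not, since its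 center is $(t)$.

The first lemma says that $\mathrm{Div}(O)$ detects membership in $O$.

**Lemma 4.2.** If $x\in\mathrm{Frac}\,O$ and $v(x)\ge0$ for all $v\in\mathrm{Div}(O)$, then $x\in O$. In particular $\mathrm{Div}(O)\ne\emptyset$ (take $x=1/p$).

*Proof.* Let $x\notin O$; as $O$ is normal, $x$ is not integral over $O$. Put $O'=O[x^{-1}]$ and $\mathfrak Q=(\mathfrak m_O,x^{-1})O'$. This ideal is proper: otherwise $1=m_0+\sum_{i=1}^ka_ix^{-i}$ with $m_0\in\mathfrak m_O$, $a_i\in O$, and multiplying by $x^k$ and dividing by the unit $1-m_0$ shows that $x$ is integral. Since $O'/\mathfrak Q=O/\mathfrak m_O$, $\mathfrak Q$ is maximal, and the dimension formula gives $\dim O'_{\mathfrak Q}=\dim O$.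

Blow up $\mathfrak Q$ in $\mathrm{Spec}\,O'$ and normalize, which is a finite map. The exceptional locus is nonempty, because the map is proper and birational, hence surjective, and it is locally defined by one equation. Let $\eta$ be the generic point of one of its components. It has codimension one by Krull, so its local ring is a DVR. Its valuation $v$ has center $\mathfrak Q$ on $O'$. So $v(x^{-1})>0$ and the center on $O$ is $\mathfrak Q\cap O=\mathfrak m_O$. The dimension formula gives $\mathrm{tr.deg}\,\kappa(\eta)/\kappa(\mathfrak m_O)=\dim O-1$. After normalizing $v(p)=1$ we have $v\in\mathrm{Div}(O)$ and $v(x)<0$. $\square$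

**Theorem 4.3 (Izumi's theorem).** Let $O$ be an analytically irreducible excellent local domain and let $v,w$ be discrete valuations of $\mathrm{Frac}\,O$, nonnegative on $O$, with center $\mathfrak m_O$ and residue fields of transcendence degree $\dim O-1$ over $\kappa(\mathfrak m_O)$. Then there is $\omega>0$ with $w(c)\ge\omega v(c)$ for all $c\in O$.

This we quote: D. Rees, *Izumi's theorem*, MSRI Publ. 15 (1989); see also Hübl–Swanson, J. Pure Appl. Algebra 161 (2001). It applies to all $O$ of this section. We always shrink the constants so that $\omega\le1$. It is a Harnack inequality: an element that is very small at one divisorial valuation centered at $\mathfrak m_O$ is proportionally small at every other one.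

On $S$ one sees the constants. From $\mathrm{ord}\le\mathrm{wt}\le2\,\mathrm{ord}$ we get $v_{1/3}\ge\frac23v_{1/2}$ and $v_{1/2}\ge\frac34v_{1/3}$. The condition on the center matters: $v_{(t)}(s^n)=0$ while $v_{1/2}(s^n)=n/2$, so $v_{(t)}\ge\omega v_{1/2}$ fails for every $\omega>0$. The opposite comparison does hold: if $v_{(t)}(c)=k$, then $t^k\mid c$ and $v_{1/2}(c)\ge\frac12k$. That is a general fact.

**Lemma 4.4.** Let $\mathfrak P\ni p$ be a height one prime of $O$, with valuation $v_{\mathfrak P}$ normalized by $v_{\mathfrak P}(p)=1$. There are $w\in\mathrm{Div}(O)$ and $\omega\in(0,1]$ with $w(c)\ge\omega v_{\mathfrak P}(c)$ for all $c\in O$.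

*Proof.* Let $Q_i$ be the other height one primes containing $p$, $r_i=\mathrm{ord}_{Q_i}(p)$ and $r=\mathrm{ord}_{\mathfrak P}(p)$. Since no $Q_i$ is contained in $\mathfrak P$, we can pick $\psi\in\prod Q_i^{r_i}\setminus\mathfrak P$. Let $0\neq c\in O$ and $k=\mathrm{ord}_{\mathfrak P}(c)$. The element $c^r\psi^k/p^k$ has order $rk+0-kr=0$ at $\mathfrak P$, order at least $kr_i-kr_i=0$ at $Q_i$, and nonnegative order at the other height one primes, where $p$ is a unit. By normality it lies in $O$. So $r\,w(c)\ge k(1-w(\psi))$ for all $w\in\mathrm{Div}(O)$. Since $\psi/p\notin O$ (its order at $\mathfrak P$ is $-r$), Lemma 4.2 gives $w$ with $w(\psi)<1$. As $v_{\mathfrak P}(c)=k/r$, take $\omega=1-w(\psi)$. $\square$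

## 5. Normalized blow-ups of ideals containing a power of $p$

**Definition 5.1.** For finite $L$, a *model* is a map $X\to\mathrm{Spec}\,R_L$ that is the normalization of the blow-up of an ideal containing a power of $p$. $X^s$ is the closed set of points $z\in X$ with $p\in\mathfrak m_z$.

A model is projective, birational, normal, excellent, and an isomorphism over $R_L[1/p]$, where the ideal is the unit ideal. $\mathrm{Spec}\,R_L$ is itself a model. Models make elements comparable with powers of $p$. In $S$, neither of $s^2$ and $p=st$ divides the other. The ideal $(s^2,p)=s\cdot(s,t)$ becomes invertible on the blow-up of $(s,t)$, which is regular: where $t=st'$ we have $p=s^2t'$, so $s^2\mid p$; where $s=ts'$ we have $s^2=p\,s'$, so $p\mid s^2$. The general facts are as follows.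

1. If an ideal $(\delta,p^e)$ becomes invertible on $X$, then in each local ring $\mathcal O_z$ it is principal and, by Nakayama, generated by one of the two generators. So $p^e\mid\delta$ or $\delta\mid p^e$ in $\mathcal O_z$. If a product of ideals is blown up, each factor becomes invertible.
2. A closed point $\zeta\in X$ lies over $\mathfrak m_L$ (so $\zeta\in X^s$), $\kappa(\zeta)/\kappa(\mathfrak m_L)$ is finite, and $\dim\mathcal O_\zeta=\dim R_L$ by the dimension formula. Hence $\mathrm{Div}(\mathcal O_\zeta)\subset\mathrm{Div}(R_L)$.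
3. If $L\subset L'$, restriction maps $\mathrm{Div}(R_{L'})$ into $\mathrm{Div}(R_L)$: the residue field extensions $\kappa(v')/\kappa(v'|_L)$ and $\kappa(\mathfrak m_{L'})/\kappa(\mathfrak m_L)$ are algebraic, and the dimensions agree.
4. A codimension-one point $\eta\in X^s$ has a DVR as local ring; let $v_\eta$ be its valuation with $v_\eta(p)=1$. Every component of $X^s$ has such a generic point, by Krull, since $X^s$ is locally the zero set of $p$. For a height one prime $\mathfrak p\ni p$ of $R_L$ we write $v_{\mathfrak p}$.
5. Extensions to $\overline K$ of the $v_\eta$, or of elements of $\mathrm{Div}(\mathcal O_z)$ with $z\in X^s$, lie in $\mathcal V$, because $R_L\subset\mathcal O_z$.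

**Lemma 5.2.** Let $v\in\mathrm{Div}(R_L)$, or $v=v_\eta$ for a codimension-one point $\eta\in X^s$ of a model $X$ over $R_L$. For each $\mu\in\mathrm{Div}(R_L)$ there is $\omega\in(0,1]$ with $\mu(c)\ge\omega v(c)$ for all $c\in R_L$.

*Proof.* The first case is Theorem 4.3. In the second, choose a closed point $\zeta\in\overline{\{\eta\}}$; then $\eta$ is a height one prime of $\mathcal O_\zeta$ containing $p$. Lemma 4.4 gives $w\in\mathrm{Div}(\mathcal O_\zeta)\subset\mathrm{Div}(R_L)$ and $\omega'>0$ with $w\ge\omega'v_\eta$ on $\mathcal O_\zeta\supset R_L$. Now apply Theorem 4.3 on $R_L$ to $w$ and $\mu$. $\square$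

## 6. $A$ is a domain, and divisibility by $p^r$ is tested at height one primes

A denominator $g\in A$ may have value $\infty$. The next lemma limits the damage. In part (a) the value is bounded at *all* extensions of a well-chosen $\mu$; in part (b), for a prescribed $v$, only *some* extension is guaranteed to be finite.

**Lemma 6.1.** Let $0\ne x\in A$.

(a) For every finite $L^*$ there are a finite $L\supset L^*$, $\mu\in\mathrm{Div}(R_L)$, an integer $N_0$ and $x_0\in R_L$ with $x\equiv x_0\bmod p^{N_0}A$ and $\mu(x_0)<N_0$. Hence $w(x)=\mu(x_0)<N_0$ for all $w|\mu$.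

(b) For $v$ on a finite $L$ as in Lemma 5.2, some $w|v$ has $w(x)<\infty$.

*Proof.* (a) Choose $N_0$ with $x\notin p^{N_0}A$, then $x_0\in R^+$ with $x\equiv x_0\bmod p^{N_0}A$, and $L=L^*(x_0)$. Then $x_0\notin p^{N_0}R^+$, so $x_0/p^{N_0}\notin R_L$, and Lemma 4.2 gives $\mu\in\mathrm{Div}(R_L)$ with $\mu(x_0)<N_0$. The last claim is (2).

(b) By (a) choose $L_0\supset L$ and $\mu_0\in\mathrm{Div}(R_{L_0})$ with $w(x)<\infty$ for all $w|\mu_0$. Put $\mu=\mu_0|_L\in\mathrm{Div}(R_L)$ and take $\omega$ from Lemma 5.2 for $v,\mu$. If $w(x)=\infty$ for all $w|v$, then by Lemma 3.3 $w(x)\ge\omega s$ for all $s\ge0$ and all $w|\mu$. So $w(x)=\infty$ for all $w|\mu$, in particular for all $w|\mu_0$: a contradiction. $\square$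

**Proposition 6.2.** $A$ is an integral domain.

*Proof.* Let $x,y\ne0$. Take $L,\mu$ from Lemma 6.1(a) for $x$, and $w|\mu$ with $w(y)<\infty$ from Lemma 6.1(b). Then $w(xy)=w(x)+w(y)<\infty$, so $xy\ne0$. $\square$

**Definition 6.3.** $\mathcal H\subset\mathcal V$ is the set of $y\in\mathcal V$ such that $y|_L=v_{\mathfrak p}$ for a height one prime $\mathfrak p\ni p$ of $R_L$, for some (equivalently, every) finite $L$.

For the equivalence it is enough to compare $L\subset L'$. A prime of $R_{L'}$ has the same height as its contraction to $R_L$, by going-down (valid since $R_L$ is normal) and incomparability. So the center of $y$ on $R_{L'}$ has height one if and only if the center on $R_L$ has. And a real valuation that is nonnegative on a DVR and positive on its maximal ideal is, up to scaling, the valuation of that DVR. For $R=S$, the elements of $\mathcal H$ are the extensions of $v_{(s)}$ and $v_{(t)}$.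

**Lemma 6.4.** For $x\in A[1/p]$ and $r\in\mathbb Q$: $x\in p^rA$ if and only if $y(x)\ge r$ for all $y\in\mathcal H$. Consequently $A$ is integrally closed in $A[1/p]$, and $A$ is the set of power-bounded elements of $A[1/p]$, that is, of those $x$ for which there is $c$ with $x^n\in p^{-c}A$ for all $n$.

*Proof.* One direction is clear. Let $y(x)\ge r$ on $\mathcal H$. By density write $x\equiv x_0\bmod p^rA$ with $x_0\in R^+[1/p]$; then also $y(x_0)\ge r$ on $\mathcal H$. Choose a finite $L\ni x_0,p^r$. Then $x_0/p^r\in R_L[1/p]$ has nonnegative order at every height one prime containing $p$, since each $v_{\mathfrak p}$ extends to some $y\in\mathcal H$. By normality $x_0/p^r\in R_L$, so $x\in p^rA$. If $x\in A[1/p]$ is integral over $A$, then $y(x)\ge0$ because $y\ge0$ on $A$. If $x^n\in p^{-c}A$ for all $n$, then $ny(x)\ge-c$ for all $n$, so $y(x)\ge0$. In both cases $x\in A$. $\square$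

## 7. Approximate idempotents and the separation lemma

Suppose that at every place $w\ge0$ on a local ring $O$ of a model an element $\Theta$ is close to one of finitely many $\lambda_i$. We want to show that $\Theta$ cannot be close to one group of $\lambda_i$ at some places and to another, clearly separated group at others.

Interpolation produces a polynomial $E$ such that $E(\Theta)$ has value at least $1$ where $\Theta$ is near the first group and value $0$ elsewhere: it behaves like an idempotent. If $E(\Theta)$ lay in $O$, we would be done at once. If it has positive value at one $w_0\in\mathrm{Div}(O)$, it lies in $\mathfrak m_O$, so it has positive value at all $v\in\mathrm{Div}(O)$, hence value at least $1$, and $E(\Theta)\in pO$ by Lemma 4.2. But $\Theta$ is only a fraction over $A$. We have a denominator $D$, with no bound on $w(D)$, and approximations lie in $\overline K$ and not in $L$. The cure for the first trouble is to use all powers $E(\Theta)^s$ with the *same* denominator $D$ and to compare growth rates in $s$; Izumi's theorem says that linear growth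 at one divisorial valuation forces linear growth at the others. The cure for the second is Lemma 3.2.

**Lemma 7.1 (separation).** Let $X$ be a model over $R_L$, $z\in X^s$, $O=\mathcal O_{X,z}$. Suppose given:

(a) $0\ne D\in A$ and $\Theta\in\mathrm{Frac}\,A$ with $D\Theta^j\in A$ for all $j\ge0$, such that for $w\in\mathcal V$, $w(D)=\infty$ implies $w(D\Theta^j)=\infty$ for all $j$;

(b) $\lambda_1,\dots,\lambda_q\in R_L$, $\emptyset\ne I\subset\{1,\dots,q\}$, integers $0\le a<b$ with $b\ge qa+1$, and a real $n'\ge b$, such that $\lambda_i-\lambda_j\in p^bO$ for $i,j\in I$, and $\lambda_i-\lambda_j$ divides $p^a$ in $O$ for $i\in I$, $j\notin I$;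

(c) for all $w\in\mathcal V$ with $w\ge0$ on $O$ and $w(D)<\infty$ there is $i$ with $w(\Theta-\lambda_i)\ge n'$. Say that $w$ *has type $I$* if such an $i$ lies in $I$.

If there is $w_0\in\mathrm{Div}(O)$ all of whose extensions $w$ with $w(D)<\infty$ have type $I$, then all $w\in\mathcal V$ with $w\ge0$ on $O$ and $w(D)<\infty$ have type $I$.

The type does not depend on the choice of $i$ in (c): if $i\in I$ and $j\notin I$ both satisfied $w(\Theta-\lambda)\ge n'$, then $w(\lambda_i-\lambda_j)\ge n'>a$, while $\lambda_i-\lambda_j\mid p^a$ in $O$ gives $w(\lambda_i-\lambda_j)\le a$.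

*Proof.* If $I=\{1,\dots,q\}$, there is nothing to prove.

**Step 1: the approximate idempotent.** This step builds $E$ and computes its values. Let $Q(T)=\prod_{j\notin I}(T-\lambda_j)$, fix $i_0\in I$, put $c=Q(\lambda_{i_0})$ and
$$E(T)=1-Q(T)/c .$$
By (b), $c\mid p^{qa}$ in $O$. So $c\neq 0$, and $w(c)\le qa$ whenever $w\ge0$ on $O$. Let $w\ge0$ on $O$ with $w(D)<\infty$. From $w(D)+jw(\Theta)\ge0$ for all $j$ we get $w(\Theta)\ge0$.

If $w$ has type $I$, then $w(\Theta-\lambda_i)\ge n'\ge b$ for some $i\in I$ and $w(\lambda_i-\lambda_{i_0})\ge b$, so $w(\Theta-\lambda_{i_0})\ge b$. Since $\Theta-\lambda_{i_0}$ divides $Q(\Theta)-c$ with cofactor in $R_L[\Theta]$, we get $w(Q(\Theta)-c)\ge b$ and $w(E(\Theta))\ge b-qa\ge1$.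

If $w$ does not have type $I$, one factor of $Q(\Theta)$ has value at least $n'$ and the others have value at least $0$. So $w(Q(\Theta)/c)\ge n'-qa>0$ and $w(E(\Theta))=0$.

**Step 2: powers and algebraic approximations.** This step replaces $DE(\Theta)^s$ by an element of $\overline K$. For $s\ge1$ write $E(T)^s=\sum_j\epsilon_jT^j$, where $c^s\epsilon_j\in R_L$, and put
$$Z_s=D\,E(\Theta)^s=\sum_j\epsilon_j\,(D\Theta^j)\in A[1/c].$$
For $w\ge0$ on $O$: if $w(D)<\infty$, then $w(Z_s)=w(D)+s\,w(E(\Theta))\ge0$; if $w(D)=\infty$, then $w(Z_s)=\infty$ by (a). Choose $b_j\in R^+$ with $b_j\equiv D\Theta^j\bmod p^{s(1+qa)}A$ and put $z_s=\sum_j\epsilon_jb_j\in\overline K$. For $w\ge0$ on $O$ we have $w(\epsilon_j)\ge-sqa$, so $w(Z_s-z_s)\ge s(1+qa)-sqa=s$ and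
$$\min(w(z_s),s)=\min(w(Z_s),s). \tag{3}$$
Let $\gamma_j\in L$ be the symmetric functions of $z_s$ over $L$.

**Step 3: the $\gamma_j$ lie in $O$.** This makes Izumi's theorem on $O$ applicable to them. For $v\in\mathrm{Div}(O)$ and $w|v$ we have $w\ge0$ on $O$, so $w(Z_s)\ge0$ and, by (3), $w(z_s)\ge0$. Hence $v(\gamma_j)\ge0$ by Lemma 3.2, and $\gamma_j\in O$ by Lemma 4.2.

**Step 4: from $w_0$ to all of $\mathrm{Div}(O)$.** Let $w|w_0$. If $w(D)<\infty$, then $w$ has type $I$ and $w(Z_s)\ge w(D)+s\ge s$; otherwise $w(Z_s)=\infty$. So $w(z_s)\ge s$ for all $w|w_0$, and $w_0(\gamma_j)\ge js$. Let $v\in\mathrm{Div}(O)$. By Theorem 4.3 there is $\omega\in(0,1]$, *independent of $s$*, with $v(\gamma_j)\ge\omega js$. Hence $w(z_s)\ge\omega s$ for all $w|v$ and, by (3), $w(Z_s)\ge\omega s$ for all $s$. If $w(D)<\infty$ and $w$ were not of type $I$, then $w(Z_s)=w(D)$ for all $s$: a contradiction. So all extensions $w$, with $w(D)<\infty$, of all $v\in\mathrm{Div}(O)$ have type $I$.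

**Step 5: from $\mathrm{Div}(O)$ to every $w\ge0$ on $O$.** By Step 4, $w(Z_s)\ge s$ and hence $w(z_s)\ge s$ for all $w|v$, $v\in\mathrm{Div}(O)$. So $v(\gamma_j)\ge js$ for all $v\in\mathrm{Div}(O)$, and $\gamma_j\in p^{js}O$ by Lemma 4.2. Now let $w\in\mathcal V$ be any element with $w\ge0$ on $O$. Then $w(\gamma_j)\ge js$, so $w(z_s)\ge s$ by Lemma 3.2, and $w(Z_s)\ge s$ by (3), for all $s$. If $w(D)<\infty$, this excludes $w(Z_s)=w(D)$ for all $s$. So $w$ has type $I$. $\square$

In Section 1, with $\Theta=\beta$, $D=1$ and $\lambda=\pm\alpha$, both signs occur over $S$. The lemma does not apply on $O=S$ with $I=\{\alpha\}$, because $2\alpha=s^n+t^n$ divides no power $p^a=s^at^a$ in $S$. Indeed, for every prime element $\pi\mid s^n+t^n$ of the factorial ring $S$, neither $s$ nor $t$ is an associate of $\pi$, since $s\nmid t^n$ and $t\nmid s^n$.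

## 8. An integral fraction and its approximate roots

From here to the end, $h=f/g$ with $f,g\in A$, $g\neq0$, and $P(h)=0$ with $P\in A[T]$ monic of degree $d$. Replacing $P$ by $TP$ if necessary, we assume $d\ge2$. We must show $h\in A$.

*Denominators of powers.* Since $h^j\in\sum_{i<d}Ah^i$ and $g^{d-1}h^i=g^{d-1-i}f^i$ for $i<d$,
$$a_j:=g^{d-1}h^j\in A\qquad\text{for all }j\ge0. \tag{4}$$

*Good valuations.* Call $w\in\mathcal V$ *good* if $w(g)<\infty$. Then $w(h)$ is defined, and $w(h)\ge0$ since $h$ is integral over $A$ and $w\ge0$ on $A$. If $w$ is not good, then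
$$w(f)=\infty\quad\text{and}\quad w(a_j)=\infty\text{ for all }j, \tag{5}$$
because $f^d\in gA$ (multiply $P(h)=0$ by $g^d$) and $a_j^d=g^{d(d-1)}h^{jd}=g^{(d-1)^2}a_{jd}$, where $(d-1)^2\ge1$.

*Approximate roots.* For $n\ge1$ choose a monic $P_n\in R^+[T]$ of degree $d$ with $P_n\equiv P\bmod p^nA[T]$. Its roots $\alpha_1,\dots,\alpha_d$ lie in $R^+$. We have $\prod_i(h-\alpha_i)=(P_n-P)(h)\in p^n\sum_{i<d}Ah^i$. Hence
$$\text{for every good } w \text{ there is } i \text{ with } w(h-\alpha_i)\ge n/d. \tag{6}$$

The plan is to apply Lemma 7.1 with $\Theta=h$, $D=g^{d-1}$ and $\lambda_i=\alpha_i$. This needs one $w_0$ all of whose good extensions see $h$ near the same group of roots. Two good extensions of $w_0$ are $w$ and $w\sigma$ with $\sigma\in G_L$, and $(w\sigma)(h-\alpha_j)=w(\sigma h-\alpha_j)$ if $\alpha_j\in L$. So what is needed is that $h$ and $\sigma h$ are close.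

## 9. Almost invariance under small Galois groups

If $f$ and $g$ are congruent modulo $p^k$ to elements of $R_L$ and $\sigma\in G_L$, then $f\,\sigma g\equiv g\,\sigma f\bmod p^k$, so $h-\sigma h$ is small at every $w$ for which $w(g)$ and $w(\sigma g)$ are much smaller than $k$. For arbitrary good $w$ we have no bound on $w(g)$, so increasing $k$ does not help uniformly. But Lemma 6.1(a) gives one divisorial $\mu$ with a bound at all extensions. Lemma 7.1, applied to $\Theta=h-\sigma h$, spreads the smallness from there.

**Proposition 9.1.** For every $m\ge1$ there is a finite $L$ such that for all $\sigma\in G_L$ and all $w\in\mathcal V$ with $w(g),w(\sigma g)<\infty$: $w(h-\sigma h)\ge m$. The same then holds for every larger $L$.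

*Proof.* The last sentence holds since $G_{L'}\subset G_L$ for $L'\supset L$.

**Step 1: constants and a model.** Here we fix a field $L_1$ over which roots and their differences can be compared with powers of $p$. Put $q=d^2$, $e_0=m$, $e_{l+1}=qe_l+1$, $n=d\,e_{2q+1}$ and $n'=n/d=e_{2q+1}$. Choose $P_n$ and $\alpha_i$ as in Section 8 and put $\delta_{ij}=\alpha_i-\alpha_j$ for $1\le i,j\le d$. By Lemma 6.1(a), applied to $g$, choose a finite $L_1\ni\alpha_1,\dots,\alpha_d$, $\mu\in\mathrm{Div}(R_{L_1})$, an integer $k_0$ and $g_0\in R_{L_1}$ with $g\equiv g_0\bmod p^{k_0}A$ and $\mu(g_0)<k_0$. Let $X$ be the model over $R_{L_1}$ obtained from $\prod_{i,j,l}(\delta_{ij},p^{e_l})$, $0\le l\le2q+1$.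

**Step 2: choices at each height one prime.** Here we find, for each height one prime over $p$, a local ring $O$ and a group $I$ satisfying condition (b) of Lemma 7.1. Let $\mathfrak p\ni p$ be one of the finitely many height one primes of $R_{L_1}$ containing $p$. The $q+1$ intervals $[e_{2l},e_{2l+1}]$, $0\le l\le q$, are disjoint. So one of them, $[a,b]$ with $a=e_{2l}$ and $b=e_{2l+1}=qa+1$, contains none of the $q$ values $v_{\mathfrak p}(\delta_{ij})\in[0,\infty]$. Since $(R_{L_1})_{\mathfrak p}$ is a DVR, nonzero ideals are already invertible there, so there is a unique point $z_{\mathfrak p}\in X$ over $\mathfrak p$, and $\mathcal O_{z_{\mathfrak p}}=(R_{L_1})_{\mathfrak p}$. Choose a closed point $\zeta\in\overline{\{z_{\mathfrak p}\}}$ and put $O=\mathcal O_\zeta\subset(R_{L_1})_{\mathfrak p}$. Let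
$$I=\{(i,j):v_{\mathfrak p}(\delta_{ij})>b\}\ni(1,1).$$
For $(i,j)\in I$, $\delta_{ij}\nmid p^b$ already in $(R_{L_1})_{\mathfrak p}$, so not in $O$; by fact 1 of Section 5, $p^b\mid\delta_{ij}$ in $O$. For $(i,j)\notin I$ we have $v_{\mathfrak p}(\delta_{ij})<a$, so $p^a\nmid\delta_{ij}$ in $(R_{L_1})_{\mathfrak p}$, hence not in $O$, and $\delta_{ij}\mid p^a$ in $O$.

So two elements $\delta_{ij}$ with indices in $I$ differ by an element of $p^bO$. Let $\lambda=\delta_{ij}$ with $(i,j)\in I$ and $\lambda'=\delta_{i'j'}$ with $(i',j')\notin I$. Then $\lambda/\lambda'=(\lambda/p^b)(p^a/\lambda')p^{b-a}\in p^{b-a}O\subset\mathfrak m_O$. So $\lambda'-\lambda=\lambda'(1-\lambda/\lambda')$ is a unit times $\lambda'$ and divides $p^a$ in $O$. As $n'=e_{2q+1}\ge b$, condition (b) holds for the $q=d^2$ elements $\delta_{ij}$ and $I$.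

Fix $w_0\in\mathrm{Div}(O)\subset\mathrm{Div}(R_{L_1})$. By Theorem 4.3 on $R_{L_1}$ there is $\omega\in(0,1]$ with $w_0\ge\omega\mu$ on $R_{L_1}$.

**Step 3: the field $L$.** This step fixes the precision to which $f$ and $g$ must be $G_L$-invariant. Choose an integer $k>2k_0$ with $\omega(k-2k_0)>a$, the same $k$ for all the finitely many $\mathfrak p$. Let $L\supset L_1$ be finite, containing elements $f_k,g_k\in R^+$ with $f\equiv f_k$ and $g\equiv g_k\bmod p^kA$.

**Step 4: conditions (a) and (c) of Lemma 7.1 for $h-\sigma h$.** Let $\sigma\in G_L$, $\Delta=h-\sigma h$ and $D=(g\,\sigma g)^{d-1}$; $D\ne0$ since $A$ is a domain. By (4),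
$$D\Delta^j=\sum_{i=0}^j(-1)^{j-i}\tbinom ji\,a_i\,\sigma(a_{j-i})\in A .$$
If $w(D)=\infty$, then $w$ or $w\sigma$ is not good. By (5), $w(a_i)=\infty$ for all $i$ or $w(\sigma a_i)=\infty$ for all $i$, and $w(D\Delta^j)=\infty$. If $w(D)<\infty$, then $w$ and $w\sigma$ are good, so by (6) there are $i,j$ with $w(h-\alpha_i)\ge n'$ and $w(\sigma h-\alpha_j)=(w\sigma)(h-\alpha_j)\ge n'$, as $\sigma\alpha_j=\alpha_j$. Hence $w(\Delta-\delta_{ij})\ge n'$.

**Step 5: every extension of $w_0$ with $w(D)<\infty$ has type $I$.** This is where $\mu$ and Izumi's theorem enter. Let $w|\mu$. Then $w\sigma|\mu$ as well, so $w(g)=w(\sigma g)=\mu(g_0)<k_0$. Also $f\,\sigma g-g\,\sigma f\in p^kA$, since both products are congruent to $f_kg_k$. As $\Delta=(f\,\sigma g-g\,\sigma f)/(g\,\sigma g)$, we get $w(\Delta)\ge k-2k_0$ and $w(D\Delta^j)\ge j(k-2k_0)$ for all $w|\mu$ and all $j$. By Lemma 3.3 over $L_1$ for the pair $\mu,w_0$,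
$$w(D\Delta^j)\ge\omega j(k-2k_0)\qquad\text{for all }w|w_0\text{ and all }j.$$
Let $w|w_0$ with $w(D)<\infty$. Dividing $w(D)+j\,w(\Delta)\ge\omega j(k-2k_0)$ by $j\to\infty$ gives $w(\Delta)\ge\omega(k-2k_0)>a$. If $w(\Delta-\delta_{ij})\ge n'$ with $(i,j)\notin I$, then $w(\delta_{ij})\le a<n'$, so $w(\Delta)=w(\delta_{ij})\le a$: a contradiction. So $w$ has type $I$.

**Step 6: conclusion at $\mathcal H$, then at all of $\mathcal V$.** Let $y\in\mathcal H$ with $y|_{L_1}=v_{\mathfrak p}$. Then $y\ge0$ on $(R_{L_1})_{\mathfrak p}\supset O$. If $y(D)<\infty$, then $y$ has type $I$ by Lemma 7.1: $y(\Delta-\delta_{ij})\ge n'\ge b$ for some $(i,j)\in I$, and $y(\delta_{ij})\ge b$. So $y(\Delta)\ge b\ge m$ and $y(D\Delta^j)\ge jm$. If $y(D)=\infty$, then $y(D\Delta^j)=\infty$. Carrying this out for every $\mathfrak p$, we get $y(D\Delta^j)\ge jm$ for all $y\in\mathcal H$, so $D\Delta^j\in p^{jm}A$ by Lemma 6.4, for all $j$. Finally let $w\in\mathcal V$ with $w(g),w(\sigma g)<\infty$. Then $w(D)<\infty$ and $w(D)+j\,w(\Delta)\ge jm$ for all $j$, so $w(\Delta)\ge m$. $\square$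

## 10. Locally on a model, $h$ is a root modulo $p^m$

**Proposition 10.1.** For every $m\ge1$ there are a finite $L$, a model $X$ over $R_L$, affine opens $W_1,\dots,W_r$ of $X$ covering $X^s$, and $\beta_1,\dots,\beta_r\in R_L$ such that:

(i) $w(h-\beta_t)\ge m$ for each good $w$ that is nonnegative on $\mathcal O_z$ for some $z\in W_t\cap X^s$;

(ii) $\beta_t-\beta_{t'}\in p^m\mathcal O_z$ for all $z\in W_t\cap W_{t'}\cap X^s$.

In Section 1 the role of the $W_t$ is played by the two regions and that of the $\beta_t$ by $\pm\alpha$.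

*Proof.*

**Step 1: constants and the model.** Put $\Lambda=\frac{d(d-1)}2+1$, $e_0=m$, $e_{l+1}=de_l+1$, $n=d\,e_\Lambda$ and $n'=n/d=e_\Lambda$. Choose $P_n,\alpha_i$ as in Section 8, and a finite $L\ni\alpha_1,\dots,\alpha_d$ satisfying Proposition 9.1 with $e_\Lambda$ in place of $m$. Let $\delta_{ij}=\alpha_i-\alpha_j$ and let $X$ be the model over $R_L$ from $\prod_{i<j}\prod_{0\le l\le\Lambda}(\delta_{ij},p^{e_l})$.

**Step 2: grouping the roots near a point.** Let $z\in X^s$. We look for a gap in the sizes of the $\delta_{ij}$ at $z$. For $i<j$ let $\ell(i,j)$ be the largest $l\le\Lambda$ with $p^{e_l}\mid\delta_{ij}$ in $\mathcal O_z$, and $-1$ if there is none. There are $\Lambda-1$ pairs, so some $l\in\{0,\dots,\Lambda-1\}$ is not a value of $\ell$. Put $a=e_l$ and $b=e_{l+1}=da+1$. If $\ell(i,j)>l$, then $p^b\mid\delta_{ij}$ in $\mathcal O_z$; we write $i\sim j$. If $\ell(i,j)<l$, then $p^a\nmid\delta_{ij}$, so $\delta_{ij}\mid p^a$ in $\mathcal O_z$. The cases exclude each other, since $p^b\mid p^a$ is impossible in $\mathcal O_z$. So $\sim$, with $i\sim i$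 added and made symmetric, is an equivalence relation: if $p^b$ divides $\delta_{ij}$ and $\delta_{jk}$, it divides their sum $\delta_{ik}$. The finitely many divisibilities persist on an affine open neighborhood $W$ of $z$, so $\mathcal O_{z'}$ gives the same relation $\sim$ (with the same $a,b$) for every $z'\in W\cap X^s$.

**Step 3: one group at each point.** We claim: for each $z'\in W\cap X^s$ there is a $\sim$-class $I_{z'}$ such that every good $w$ with $w\ge0$ on $\mathcal O_{z'}$ satisfies
$$w(h-\alpha_i)\ge n'\text{ for some }i\in I_{z'},\qquad\text{hence}\qquad w(h-\alpha_i)\ge b\ge m\text{ for all }i\in I_{z'}. \tag{7}$$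
We apply Lemma 7.1 to $O=\mathcal O_{z'}$ with $\Theta=h$, $D=g^{d-1}$, $\lambda_i=\alpha_i$, $q=d$ and $I$ a $\sim$-class. Condition (a) is (4) and (5), since $w(D)=\infty$ means that $w$ is not good. Condition (b) is Step 2 together with $n'=e_\Lambda\ge b$. Condition (c) is (6). For the hypothesis on $w_0$, take any $w_0\in\mathrm{Div}(\mathcal O_{z'})$. Any two good extensions of $w_0$ are of the form $w,w\sigma$ with $\sigma\in G_L$. If $w(h-\alpha_i)\ge n'$ and $(w\sigma)(h-\alpha_j)\ge n'$, then $w(\sigma h-\alpha_j)\ge n'$, and $w(h-\sigma h)\ge e_\Lambda=n'$ by Proposition 9.1. So $w(\delta_{ij})\ge n'>a$; hence $\delta_{ij}\nmid p^a$ in $\mathcal O_{z'}$, and $i\sim j$. Thus all good extensions of $w_0$ have the same class. Let $I_{z'}$ be this class (any class if there is no good extension). Lemma 7.1 gives the first part of (7), and the second follows since $p^b\mid\delta_{ij}$ in $\mathcal O_{z'}$ for $i\sim j$.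

**Step 4: the group is constant near $z$.** Remove from $W$ the components of $W\cap X^s$ that do not contain $z$, and pass to a smaller affine neighborhood of $z$. Then all irreducible components of $W\cap X^s$ contain $z$. Let $z'\in W\cap X^s$ lie on a component with generic point $\eta$, which has codimension one in $X$. By Lemma 6.1(b), applied to $g$, $v_\eta$ has a good extension $w$. It is nonnegative on $\mathcal O_\eta\supset\mathcal O_z,\mathcal O_{z'}$. So (7) holds for $w$ with $I_z$ and with $I_{z'}$. As the type is well defined, $I_z=I_{z'}$.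

**Step 5: the cover, and (i).** Put $\beta=\alpha_i$ for some $i\in I_z$; then by (7) $w(h-\beta)\ge m$ for all good $w$ that are nonnegative on $\mathcal O_{z'}$ for some $z'\in W\cap X^s$. By quasi-compactness of $X^s$ finitely many such $W$ cover $X^s$. This gives $W_t$ and $\beta_t\in\{\alpha_1,\dots,\alpha_d\}$ with (i).

**Step 6: compatibility, (ii).** Let $z\in W_t\cap W_{t'}\cap X^s$. A height one prime $\mathfrak P\ni p$ of $\mathcal O_z$ is a codimension-one point of $X^s$, so $v_{\mathfrak P}$ has a good extension $w$ by Lemma 6.1(b). It is nonnegative on $\mathcal O_z$, so (i) gives $v_{\mathfrak P}(\beta_t-\beta_{t'})=w(\beta_t-\beta_{t'})\ge m$. At the other height one primes of $\mathcal O_z$, $p$ is a unit. Since $\mathcal O_z$ is normal, $(\beta_t-\beta_{t'})/p^m\in\mathcal O_z$. $\square$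

## 11. Gluing on the adic spectrum of $A[1/p]$

The $\beta_t$ agree modulo $p^m$ on overlaps. To glue them to one element of $A[1/p]$, with a loss of precision that does not depend on $m$, we need vanishing of a first cohomology group up to a fixed power of $p$.

**Proposition 11.1.** For every $m\ge1$ there is $h_m\in A[1/p]$ with $w(h-h_m)\ge m-1$ for every good $w\in\mathcal V$.

*Proof.* Fix $m$, and $L,X,W_t,\beta_t$ as in Proposition 10.1.

**Step 1: $A[1/p]$ is perfectoid.** This step makes Scholze's theorem available. Let $\overline{\mathbb Z}$ be the integral closure of $\mathbb Z$ in $\overline K$ and $V$ its localization at the contraction of the maximal ideal of $R^+$. This contraction is a maximal ideal containing $p$, so $V$ is a rank one valuation ring with algebraically closed fraction field. Elements of $\overline{\mathbb Z}$ outside the contraction are units of $R^+$, so $V\subset R^+$. Let $\mathcal O_C$ be the $p$-adic completion of $V$ and $C=\mathcal O_C[1/p]$. This is a perfectoid field: it is complete, its value group is $\mathbb Q$ when $p$ has value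 $1$, and Frobenius is surjective on $\mathcal O_C/p=V/p$ since $V$ contains $p$-th roots of its elements. As $A$ is $p$-adically complete, it is an $\mathcal O_C$-algebra.

With $|x|=\inf\{p^{-r}:r\in\mathbb Q,\ x\in p^rA\}$, $A[1/p]$ is a Banach $C$-algebra. Its unit ball is $A$: if $x\in p^rA$ for all $r<0$, then $y(x)\ge0$ for all $y\in\mathcal H$, so $x\in A$ by Lemma 6.4. By the same lemma the ring of power-bounded elements is $A$, which is open and bounded. Frobenius on $A/p=R^+/p$ is surjective, since $R^+$ contains $p$-th roots of its elements. So $A[1/p]$ is a perfectoid $C$-algebra.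

Recall that $Y=\mathrm{Spa}(A[1/p],A)$ is the set of equivalence classes of continuous valuations $|\cdot(x)|$ on $A[1/p]$, with values in ordered groups of any rank, that are at most $1$ on $A$. Sets $\{x:|f(x)|\le|g(x)|\ne0\}$ are open, and $\mathcal O_Y^+(U)$ consists of the $f\in\mathcal O_Y(U)$ with $|f(x)|\le1$ for all $x\in U$. For example, every $w\in\mathcal V$ gives a point of $Y$, by $a\mapsto e^{-w(a)}$. By Scholze (*Perfectoid spaces*, Publ. IHÉS 116, Theorem 6.3), $\mathcal O_Y$ and $\mathcal O_Y^+$ are sheaves, $\mathcal O_Y^+(Y)=A$, and $H^1(Y,\mathcal O_Y^+)$ is almost zero, that is, killed by the maximal ideal of $\mathcal O_C$. In particular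
$$p\,H^1(Y,\mathcal O_Y^+)=0. \tag{8}$$

**Step 2: the center map.** This step transports the cover of $X^s$ to $Y$. For $x\in Y$ let $k(x)$ be the fraction field of $A[1/p]/\mathrm{supp}(x)$, where $\mathrm{supp}(x)=\{a:|a(x)|=0\}$, and let $k(x)^+$ be its valuation ring. We have $R_L\to A\to k(x)^+$, with $p\ne0$ in $k(x)$, and $p$ in the maximal ideal of $k(x)^+$ by continuity. Since $X\to\mathrm{Spec}\,R_L$ is an isomorphism over $R_L[1/p]$, the point $\mathrm{Spec}\,k(x)\to\mathrm{Spec}\,R_L$ lifts uniquely to $X$. Since $X$ is proper, this extends uniquely to a lift $\mathrm{Spec}\,k(x)^+\to X$. Let $\mathrm{cen}(x)$ be the image of the closed point. It lies in $X^s$, and there is an induced local homomorphism $\mathcal O_{\mathrm{cen}(x)}\to k(x)^+$. For the point given by $v_{1/2}$ on $S$ (extended to $\overline K$), the center on $X=\mathrm{Spec}\,S$ is the closed point, and on the blow-up of $(s,t)$ it is the generic point of the exceptional line. Put $U_t=\mathrm{cen}^{-1}(W_t)$. The $U_t$ cover $Y$, because the $W_t$ cover $X^s$.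

**Step 3: the $U_t$ are open.** Let $X$ be the normalized blow-up of $J=(j_0,\dots,j_u)$, with a power $p^M$ among the generators and all $j_i\ne0$. Its charts are $\mathrm{Spec}\,B_i$, with $B_i$ the normalization of $R_L[j_\bullet/j_i]$. As $p^M/j_i\in R_L[j_\bullet/j_i]$, inverting $p$ in $R_L[j_\bullet/j_i]$ gives $R_L[1/p,1/j_i]$, which is normal. So $B_i\subset R_L[1/p,1/j_i]$. Let
$$Y_i=\{x\in Y:|j_l(x)|\le|j_i(x)|\text{ for all }l\}.$$
On $Y_i$ we have $0\ne|p^M(x)|\le|j_i(x)|$, so $Y_i$ is open and $j_i\neq0$ in $k(x)$ for $x\in Y_i$.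

If $x\in Y_i$, the map $R_L[1/p,1/j_i]\to k(x)$ carries $R_L[j_\bullet/j_i]$, and hence its integral extension $B_i$, into the integrally closed ring $k(x)^+$. By uniqueness this is the lift, so $\mathrm{cen}(x)\in\mathrm{Spec}\,B_i$. Conversely, if $\mathrm{cen}(x)\in\mathrm{Spec}\,B_i$, the lift factors through the open subscheme $\mathrm{Spec}\,B_i$, since every point of $\mathrm{Spec}\,k(x)^+$ specializes to the closed point. So all $j_l/j_i$ map into $k(x)^+$, and $x\in Y_i$.

For $\varphi\in B_i$, the center lies in the basic open set $\{\varphi\neq0\}\subset\mathrm{Spec}\,B_i$ if and only if $x\in Y_i$ and $\varphi$ maps to a unit of $k(x)^+$, because $\mathcal O_{\mathrm{cen}(x)}\to k(x)^+$ is local; that is, if and only if $x\in Y_i$ and $|\varphi(x)|\ge1$. Writing $\varphi=\rho/(p^{a}j_i^{b})$ with $\rho\in R_L$, this is the condition $x\in Y_i$ and $|(p^aj_i^b)(x)|\le|\rho(x)|\ne0$, which is open. Since $W_t\cap\mathrm{Spec}\,B_i$ is a union of such basic open sets, $U_t$ is open.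

**Step 4: gluing.** Let $x\in U_t\cap U_{t'}$. By Proposition 10.1(ii), $(\beta_t-\beta_{t'})/p^m\in\mathcal O_{\mathrm{cen}(x)}$, which maps to $k(x)^+$. So $|(\beta_t-\beta_{t'})(x)|\le|p^m(x)|$, and therefore $\beta_t-\beta_{t'}\in p^m\mathcal O_Y^+(U_t\cap U_{t'})$. Hence the $\beta_t$ define a global section $\bar\beta$ of $\mathcal O_Y^+/p^m$. From
$$0\to\mathcal O_Y^+\xrightarrow{\ p^m\ }\mathcal O_Y^+\to\mathcal O_Y^+/p^m\to0$$
and (8), the image of $p\bar\beta$ in $H^1(Y,\mathcal O_Y^+)$ is zero, so $p\bar\beta$ lifts to some $a'\in\mathcal O_Y^+(Y)=A$. Then $|(a'-p\beta_t)(x)|\le|p^m(x)|$ for $x\in U_t$. Put $h_m=a'/p\in A[1/p]$, so that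
$$|(h_m-\beta_t)(x)|\le|p^{m-1}(x)|\qquad\text{for }x\in U_t. \tag{9}$$

**Step 5: back to good valuations.** Let $w$ be good and let $x\in Y$ be the point given by $a\mapsto e^{-w(a)}$; this valuation is continuous and bounded by $1$ on $A$. Let $\mathrm{cen}(x)\in W_t$. Since $w$ is finite on $R_L\setminus\{0\}$, $L$ embeds in $k(x)$, and $\mathcal O_{\mathrm{cen}(x)}\subset L$ maps into $k(x)^+$: so $w\ge0$ on $\mathcal O_{\mathrm{cen}(x)}$. Now $w(h-\beta_t)\ge m$ by Proposition 10.1(i) and $w(h_m-\beta_t)\ge m-1$ by (9). Hence $w(h-h_m)\ge m-1$. $\square$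

## 12. Convergence of the $h_m$ and the equality $h=\lim h_m$

*Proof of Theorem 1.2.* $A$ is a domain by Proposition 6.2. Let $h$ be as in Section 8 and $h_m$ as in Proposition 11.1.

**Step 1: the sequence converges.** Let $m'\ge m$ and $u=h_m-h_{m'}\in A[1/p]$. By Proposition 11.1, $w(u)\ge m-1$ for all good $w$. Write $u\equiv u_0\bmod p^mA$ with $u_0\in R^+[1/p]$ and let $L'\ni u_0$ be finite. For each height one prime $\mathfrak p\ni p$ of $R_{L'}$, $v_{\mathfrak p}$ has a good extension $w$ by Lemma 6.1(b), and $v_{\mathfrak p}(u_0)=w(u_0)\ge\min(w(u),m)\ge m-1$. As $u_0\in R_{L'}[1/p]$ and $R_{L'}$ is normal, $u_0\in p^{m-1}R_{L'}$, and so $u\in p^{m-1}A$. Therefore $(h_m)$ converges to some $h_\infty\in A[1/p]$ with $h_m-h_\infty\in p^{m-1}A$ for all $m$.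

**Step 2: the limit is $h$.** We show that every $w\in\mathcal V$ gives $f-gh_\infty$ the value $\infty$. If $w$ is good, then for every $m$ both $w(h-h_m)$ and $w(h_m-h_\infty)$ are at least $m-1$. So $w(h-h_\infty)=\infty$ and $w(f-gh_\infty)=w(g)+w(h-h_\infty)=\infty$. If $w$ is not good, then $w(f)=w(g)=\infty$ by (5), and since $h_\infty\in p^{-c}A$ for some $c$, again $w(f-gh_\infty)=\infty$. By Lemma 6.4, $f-gh_\infty\in\bigcap_rp^rA=0$. So $h=h_\infty\in A[1/p]$.

**Step 3: $h\in A$.** The element $h\in A[1/p]$ is integral over $A$, and $A$ is integrally closed in $A[1/p]$ by Lemma 6.4. So $h\in A$. $\blacksquare$
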